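# A Fréchet–Lie group without an exponential map

Throughout, vector spaces are real, $\mathbb N=\{1,2,3,\dots\}$, and all operations on sequences, or on functions on a set $I$, are taken pointwise: $xy$, $|x|$, $\sqrt{1+x^2}$, $\sinh x$ mean what they mean coordinate by coordinate.

## 1. Fréchet spaces, smooth maps, Lie groups and their exponential maps

**Definition (Fréchet space).** A Fréchet space is a complete Hausdorff locally convex space whose topology is given by countably many seminorms. We can and do take the seminorms increasing: $|\cdot|_1\le|\cdot|_2\le\cdots$. A linear map $T$ between two such spaces is continuous iff for every $k$ there are $l$ and $C$ with $|Tx|_k\le C|x|_l$. The index $l$ is allowed to be larger than $k$, and much of this lecture turns on that freedom. Example: $\mathbb R^{\mathbb N}$ with $|x|_k=\max_{i\le k}|x_i|$.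

**Definition (weighted sup space).** Let $I\ne\emptyset$ be a set and let $a_k:I\to[0,\infty)$, $k\in\mathbb N$, satisfy $a_k\le a_{k+1}$ and $\sup_ka_k(i)>0$ for each $i\in I$. Put
$$E_A=\{x:I\to\mathbb R:\ |x|_k:=\sup_{i}a_k(i)|x(i)|<\infty\ \text{ for all }k\}$$
with the seminorms $|\cdot|_k$.

This is a Fréchet space. For each $i$ choose $m$ with $a_m(i)>0$; then $|x(i)|\le|x|_m/a_m(i)$, so point evaluations are continuous, and the space is Hausdorff. If $(x_n)$ is Cauchy, it converges pointwise to some $x$. Given $k$ and $\varepsilon>0$, we have $a_k(i)|x_n(i)-x_m(i)|\le\varepsilon$ for all $i$ and all large $n,m$; let $m\to\infty$ to get $|x_n-x|_k\le\varepsilon$. So $x\in E_A$ and $x_n\to x$.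

Here are three examples with $I=\mathbb N$. If $a_k(n)=1$ for all $k,n$, then $E_A=\ell^\infty$. If $a_k(n)=1$ for $n\le k$ and $0$ otherwise, then $E_A=\mathbb R^{\mathbb N}$. The third is the main one: $a_k(n)=e^{-n/k}$ gives the *space of sequences of subexponential growth*
$$E=\{w\in\mathbb R^{\mathbb N}:\ |w|_k=\sup_{n\ge1}|w_n|e^{-n/k}<\infty\ \text{ for all }k\ge1\}.$$
It contains the constants and all polynomial sequences such as $(n^2)_n$, as well as $(e^{\sqrt n})_n$, but not $(e^{cn})_n$ with $c>0$.

**Definition (smooth map).** A map $f:U\to F$ from an open subset $U$ of a Fréchet space $E$ to a Fréchet space $F$ is smooth ($C^\infty$ in the Michal–Bastiani sense) if all iterated directional derivatives $d^jf(x)(h_1,\dots,h_j)$ exist and are jointly continuous on $U\times E^j$. On Fréchet spaces this agrees with the other usual notions. The chain rule holds, so composites of smooth maps are smooth. Example: a continuous bilinear map $\beta$ is smooth, with $d\beta(x,y)(h,g)=\beta(x,g)+\beta(h,y)$.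

**Definition (Fréchet–Lie group).** A Fréchet–Lie group is a smooth manifold $G$ modelled on a Fréchet space, with smooth group multiplication and inversion; $\mathfrak g=T_eG$ is its Lie algebra. Examples: $(F,+)$ for any Fréchet space $F$; and the real line with
$$x\diamond y=x\sqrt{1+y^2}+y\sqrt{1+x^2}=\sinh(\operatorname{arsinh}x+\operatorname{arsinh}y).$$
The second expression is the addition formula for $\sinh$. It shows that $(\mathbb R,\diamond)$ is an abelian group, isomorphic to $(\mathbb R,+)$ via $\operatorname{arsinh}$, with unit $0$ and inverse $-x$.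

**Definition (exponential map).** $G$ admits an exponential map if for every $X\in\mathfrak g$ there is a smooth homomorphism $\gamma_X:\mathbb R\to G$ with $\gamma_X'(0)=X$ (a one-parameter subgroup with velocity $X$), and the map $\exp:\mathfrak g\to G$, $\exp(X)=\gamma_X(1)$, is smooth. Examples: for $(F,+)$ we have $\gamma_X(t)=tX$ and $\exp=\mathrm{id}$; for $(\mathbb R,\diamond)$ we have $\gamma_X(t)=\sinh(tX)$ and $\exp=\sinh$.

**Definition (regular in Milnor's sense).** Let $\lambda_g$ be left translation by $g$. The left logarithmic derivative of a smooth curve $\eta:[0,1]\to G$ is the curve $\xi$ in $\mathfrak g$ with $\eta'(t)=d\lambda_{\eta(t)}(e)\,\xi(t)$. The group $G$ is regular if every $\xi\in C^\infty([0,1],\mathfrak g)$ is the left logarithmic derivative of a smooth curve $\eta$ with $\eta(0)=e$, and the endpoint map $\xi\mapsto\eta(1)$ is smooth. Here $C^\infty([0,1],\mathfrak g)$ is the Fréchet space with the seminorms $\max_t|\xi^{(j)}(t)|_k$. Example: in $(F,+)$ one has $\eta(t)=\int_0^t\xi$, and the endpoint map is continuous linear.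

**Definition (nuclear).** For a continuous seminorm $p$ on $E$, the local Banach space $E_p$ is the completion of $E/\ker p$ under $p$. A linear map $T$ between Banach spaces is nuclear if $T=\sum_nf_n(\cdot)\,y_n$ with $\sum_n\|f_n\|\,\|y_n\|<\infty$. A Fréchet space is nuclear if for every continuous seminorm $p$ there is a continuous seminorm $q\ge p$ such that the canonical map $E_q\to E_p$ is nuclear. A nuclear map composed with a bounded one is nuclear, so it is enough to find, for each $k$, some $l\ge k$ that makes the map from the local Banach space of $|\cdot|_l$ to that of $|\cdot|_k$ nuclear. Example: $\mathbb R^{\mathbb N}$, where all these spaces are finite-dimensional.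

**Definition (meager).** A subset of a topological space is meager if it is contained in a countable union of closed sets with empty interior. Example: the finitely supported sequences in $\mathbb R^{\mathbb N}$, which form the union of the closed subspaces $\{x:x_i=0\text{ for }i>N\}$. Baire's theorem: a Fréchet space is not meager in itself.

## 2. Existence of the exponential map for Fréchet–Lie groups

With these terms in place, here is the question. *Does every $C^\infty$ Fréchet manifold equipped with smooth group operations admit an exponential map from the tangent Lie algebra at the identity?* It is posed in Vladimir Pestov, "Topological groups: where to from here?", arXiv:math/9910144 (1999), with the comment that the difficulty is already present for Lie groups modelled on nuclear Fréchet spaces.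

The answer is no. We shall see a nuclear, abelian, contractible example in which already the first requirement fails: some $X\in\mathfrak g$ is not the velocity of any one-parameter subgroup, not even of a local one. After that we decide, in a whole class of groups of the same kind, exactly which ones have an exponential map.

## 3. Groups modelled on $\mathbb R$, on $\mathbb R^{\mathbb N}$ and on Banach spaces

**One coordinate.** In $(\mathbb R,\diamond)$ the exponential map is $\sinh$, as noted.

**Countably many independent coordinates.** On $\mathbb R^{\mathbb N}$ use $\diamond$ in each coordinate. A map into $\mathbb R^{\mathbb N}$ is smooth iff each coordinate is, and here each coordinate of the group operations depends on finitely many real variables. So this is a Fréchet–Lie group, its one-parameter subgroups are $t\mapsto\sinh(tX)$, and $\exp(X)=\sinh X$ is smooth for the same reason. Nothing goes wrong, because there is no growth condition that $\sinh(tX)$ could violate.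

**Banach–Lie groups.** Differentiating $\gamma(t+h)=\gamma(t)\gamma(h)$ at $h=0$ gives
$$\gamma'(t)=d\lambda_{\gamma(t)}(e)\,X,\qquad \gamma(0)=e. \tag{1}$$
The right side is a smooth vector field. On a Banach manifold the Picard–Lindelöf theorem solves (1) locally, translations extend the solution to a one-parameter subgroup, and smooth dependence on parameters makes $\exp$ smooth. So Banach–Lie groups have exponential maps.

## 4. Where the differential equation stops

The sensible approach to a positive answer is to solve (1) in a Fréchet space. Picard iteration needs a Lipschitz estimate $|f(u)-f(u')|_k\le L|u-u'|_k$ with the *same* seminorm on both sides, whereas a smooth vector field only guarantees $|f(u)-f(u')|_k\le L|u-u'|_l$ locally, with $l$ possibly larger than $k$. Each iteration then uses up indices, and the iteration never closes.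

The failure is real, already for linear equations. In the space $E$ of subexponential sequences let $X=(n^2)_n$ and consider
$$u'=Xu,\qquad u(0)=(1,1,1,\dots).\tag{2}$$
Since $e^{-n/k}=(e^{-n/(2k)})^2$, we have $|Xu|_k\le|X|_{2k}|u|_{2k}$, so $u\mapsto Xu$ is a continuous linear operator on $E$. A solution in $E$ on some interval $[0,\delta)$ would have coordinates solving $u_n'=n^2u_n$, $u_n(0)=1$, hence $u_n(t)=e^{tn^2}$. But $e^{tn^2}e^{-n}$ is unbounded in $n$ for every $t>0$. So (2) has no solution in $E$ on any interval $[0,\delta)$.

This is not yet a counterexample, because (1) is not an arbitrary equation: its right side is a left-invariant vector field on a group. Still, $u\mapsto Xu$ is precisely the form of an invariant vector field for *multiplication* of sequences. So we try to make (2) the equation of a one-parameter subgroup.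

## 5. Positive sequences and the hyperbolic chart

The natural group is
$$\mathcal U=\{u\in(0,\infty)^{\mathbb N}:\ u\in E\ \text{and}\ u^{-1}\in E\}$$
under multiplication. We want a chart for it that is modelled on $E$.

**The chart $u=1+w$ fails.** The operation becomes $w+v+wv$, which is smooth on $E$, but the set of admissible $w$ is not open. Indeed, with $e_n$ the $n$-th unit sequence, $|-e_n|_k=e^{-n/k}\to0$ for every $k$, so every neighborhood of $0$ contains some $w=-e_n$. For it $1+w$ has a zero coordinate.

**The chart $u=e^g$ gives nothing.** In logarithmic coordinates $\mathcal U$ becomes the vector space $\{g:e^{g},e^{-g}\in E\}$ under addition, and if we give it a vector space structure as its manifold structure, the exponential map is the identity.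

**The chart $w=\frac12(u-u^{-1})$ works.** The map $u\mapsto\frac12(u-u^{-1})$ is a bijection $(0,\infty)\to\mathbb R$ with inverse $w\mapsto w+\sqrt{1+w^2}$. For large $u$ it is comparable to $u$, so $w$ measures size as the chart $1+w$ does, and for small $u$ it is comparable to $-u^{-1}$. It maps $\mathcal U$ onto *all* of $E$: if $u,u^{-1}\in E$ then $w\in E$; conversely $u=w+\sqrt{1+w^2}$ and $u^{-1}=-w+\sqrt{1+w^2}$ are both at most $1+2|w|$, which lies in $E$ if $w$ does. So the problem of openness is gone.

The group law in this chart: if $u=w+\sqrt{1+w^2}$ and $\tilde u=v+\sqrt{1+v^2}$, then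
$$u\tilde u=\big(wv+\sqrt{1+w^2}\sqrt{1+v^2}\big)+\big(w\sqrt{1+v^2}+v\sqrt{1+w^2}\big),$$
and $(u\tilde u)^{-1}=(-w+\sqrt{1+w^2})(-v+\sqrt{1+v^2})$ is the same expression with the second bracket subtracted. Hence $\frac12\big(u\tilde u-(u\tilde u)^{-1}\big)=w\sqrt{1+v^2}+v\sqrt{1+w^2}$, which is $\diamond$ in each coordinate.

In short, the group operation $\diamond$ grows only like a product, and $E$ tolerates products, at the price of passing from index $k$ to $2k$. The exponential map of $\diamond$ is $\sinh$, and $E$ does not tolerate $\sinh$.

## 6. Statement of the two theorems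

**Theorem A.** Let $E$ be the space of real sequences of subexponential growth, a nuclear Fréchet space, and put
$$w*v=w\sqrt{1+v^2}+v\sqrt{1+w^2}.$$
Then $G=(E,*)$ is an abelian Fréchet–Lie group with global chart $\mathrm{id}:G\to E$ and Lie algebra $T_0G=E$. For $X=(n^2)_n\in E$ there is no one-parameter subgroup $\gamma$ of $G$ with $\gamma'(0)=X$. Hence $G$ does not admit an exponential map. Precisely, $X\in E$ is the velocity of a smooth one-parameter subgroup iff $X_n/n\to0$; the set of such $X$ is a meager linear subspace of $E$.

For the general version, let $E=E_A$ be a weighted sup space whose weights satisfy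

> **(M)** for every $k$ there are $l\ge k$ and $C$ with $a_k\le C\,a_l^2$.

We always take $C>0$, as we may. Let $G_A=(E,*)$ with the same formula for $*$, pointwise on $I$. The weights $e^{-n/k}$ satisfy (M) with equality: $a_k=a_{2k}^2$. The weights that give $\ell^\infty$ and $\mathbb R^{\mathbb N}$ satisfy $a_k=a_k^2$.

**Theorem B.** $G_A$ is an abelian Fréchet–Lie group with global chart $\mathrm{id}$ and Lie algebra $E$. Let $D\subset E$ be the set of velocities of smooth one-parameter subgroups. Then $D=\{X\in E:\sinh X\in E\}$ is a linear subspace, and the following are equivalent: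

1. $G_A$ admits a (smooth) exponential map;
2. $D=E$;
3. for every $k$ there are $l\ge k$ and $\varepsilon>0$ with $\displaystyle\sup_{i:\,a_k(i)>0}a_k(i)\sinh\big(\varepsilon/a_l(i)\big)<\infty$;
4. $G_A$ is regular in Milnor's sense.

If they fail, $D$ is meager in $E$. Moreover $\operatorname{arsinh}:G_A\to(E,+)$ is always a smooth injective homomorphism whose differential at every point is a topological isomorphism, and its image is $D$.

Condition 3 makes sense because $a_k(i)>0$ forces $a_l(i)\ge a_k(i)>0$. It holds for $\ell^\infty$ (the supremum is $\sinh\varepsilon$) and for $\mathbb R^{\mathbb N}$ (where $a_k(i)>0$ means $i\le k$, and the supremum is again $\sinh\varepsilon$). We shall see that it fails for $e^{-n/k}$.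

## 7. Solidity, products and superposition operators

From here to Section 9 we are in the setting of Theorem B. Three facts are used all the time.

* *Solidity:* if $|y|\le|x|$ pointwise and $x\in E$, then $y\in E$ and $|y|_k\le|x|_k$.
* *Bounded multipliers:* $|bx|_k\le\|b\|_\infty|x|_k$ for every bounded function $b$ on $I$.
* *Products:* if $l,C$ are as in (M) for $k$, then $a_k|xy|\le C(a_l|x|)(a_l|y|)$, so $|xy|_k\le C|x|_l|y|_l$. Thus multiplication $E\times E\to E$ is continuous bilinear, hence smooth.

Iterating the third fact, for all $k$ and $j$ there are $l,C$ with $|x_1\cdots x_j|_k\le C|x_1|_l\cdots|x_j|_l$.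

**Lemma 1.** Let $\varphi\in C^\infty(\mathbb R)$ with $\varphi(0)=0$ and $\varphi^{(j)}$ bounded for all $j\ge1$. Then $\Phi:E\to E$, $\Phi(x)=\varphi\circ x$, is smooth, and $d^j\Phi(x)(h_1,\dots,h_j)=\varphi^{(j)}(x)h_1\cdots h_j$.

*Proof.* The plan is to write down the candidates for the derivatives, show that they are continuous, and show that each is the directional derivative of the one before.

**Step 1: the candidates take values in $E$.** By the mean value theorem $|\varphi(x)|\le\|\varphi'\|_\infty|x|$, so $\Phi(x)\in E$ by solidity. Put $P_0=\Phi$ and, for $j\ge1$, $P_j(x;h_1,\dots,h_j)=\varphi^{(j)}(x)h_1\cdots h_j$; this is a bounded multiplier times a product of elements of $E$.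

**Step 2: the candidates are continuous.** For $j\ge1$, insert the mixed term $\varphi^{(j)}(x')h_1\cdots h_j$ to get pointwise
$$|P_j(x;h)-P_j(x';h')|\le\|\varphi^{(j+1)}\|_\infty|x-x'|\,|h_1\cdots h_j|+\|\varphi^{(j)}\|_\infty|h_1\cdots h_j-h_1'\cdots h_j'|,$$
and for $j=0$, $|P_0(x)-P_0(x')|\le\|\varphi'\|_\infty|x-x'|$. As $(x',h')\to(x,h)$, the right sides tend to $0$ in every seminorm, because multiplication is continuous.

**Step 3: $P_{j+1}$ is the derivative of $P_j$ in $x$.** Taylor's formula for $\varphi^{(j)}$ in each coordinate gives, for $t\ne0$,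
$$\Big|\tfrac1t\big(P_j(x+th;h_1,\dots,h_j)-P_j(x;h_1,\dots,h_j)\big)-P_{j+1}(x;h,h_1,\dots,h_j)\Big|\le\tfrac{|t|}2\|\varphi^{(j+2)}\|_\infty\,h^2|h_1\cdots h_j|.$$
The right side is $|t|$ times a fixed element of $E$, so it tends to $0$ in $E$ as $t\to0$.

By induction $d^j\Phi=P_j$ for all $j$, and all $P_j$ are continuous. $\square$

## 8. The group $G_A$

**Proposition 2.** $G_A=(E,*)$ is an abelian Fréchet–Lie group with unit $0$, inverse $w\mapsto-w$ and Lie algebra $E$.

*Proof.* **Step 1: reduce to smoothness.** The operation $*$ is $\diamond$ in each coordinate, and $(\mathbb R,\diamond)$ is an abelian group with unit $0$ and inverse $-x$. So the group axioms hold once we know that $*$ maps $E\times E$ into $E$, and inversion $w\mapsto-w$ is clearly smooth. It remains to show that $*$ maps into $E$ and is smooth.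

**Step 2: isolate the nonlinear part.** The function $\sqrt{1+x^2}$ does not vanish at $0$, and constants need not lie in $E$. So subtract $1$: let $s(x)=\sqrt{1+x^2}-1$. Then
$$w*v=w+v+w\,s(v)+v\,s(w).\tag{3}$$

**Step 3: $s$ satisfies the hypotheses of Lemma 1.** We have $s(0)=0$, $s'(x)=x(1+x^2)^{-1/2}$, which is bounded by $1$, and $s''(x)=(1+x^2)^{-3/2}$. For $j\ge2$ we claim
$$s^{(j)}(x)=p_j(x)(1+x^2)^{-3/2-(j-2)},\qquad p_j\text{ a polynomial, }\deg p_j\le j-2.$$
This is true for $j=2$ with $p_2=1$. If it is true for $j$, differentiate with $\alpha=\frac32+(j-2)$: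
$$s^{(j+1)}(x)=\big[p_j'(x)(1+x^2)-2\alpha x\,p_j(x)\big](1+x^2)^{-\alpha-1},$$
and the bracket has degree at most $j-1$. Since the degree of $p_j$ is smaller than the decay exponent $3+2(j-2)$, every $s^{(j)}$ with $j\ge2$ is bounded.

**Step 4: conclude.** By Lemma 1, $w\mapsto s(w)$ is a smooth map $E\to E$. Multiplication is smooth, so (3) lies in $E$ and is smooth in $(w,v)$. With $\mathrm{id}$ as global chart, $G_A$ is a Fréchet–Lie group with $T_0G_A=E$, and the Lie bracket is zero because the group is abelian. $\square$

## 9. One-parameter subgroups are the curves $\sinh(tX)$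

We shall repeatedly use
$$0\le\cosh y-1\le\sinh|y|,\tag{4}$$
which holds because $\cosh y-\sinh|y|=e^{-|y|}\le1$. It says that $\cosh$ is no worse than $\sinh$ once the constant $1$ is removed.

**Proposition 3.** Let $X\in E$.

(a) Let $\gamma:(-\delta,\delta)\to G_A$ satisfy $\gamma(t+t')=\gamma(t)*\gamma(t')$ whenever $t,t',t+t'\in(-\delta,\delta)$, with each coordinate $\gamma(\cdot)(i)$ differentiable at $0$ with derivative $X(i)$ (automatic if $\gamma$ is differentiable at $0$ with $\gamma'(0)=X$). Then $\gamma(t)=\sinh(tX)$ for all $|t|<\delta$; in particular $\sinh(tX)\in E$ for $|t|<\delta$.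

(b) If $\sinh(t_0X)\in E$ for one $t_0\ne0$, then $\sinh(tX)\in E$ for all $t\in\mathbb R$, and $t\mapsto\sinh(tX)$ is a smooth one-parameter subgroup of $G_A$ with velocity $X$ at $0$.

Hence $D=\{X\in E:\sinh X\in E\}$. Also, $D$ is a linear subspace.

*Proof.* **Step 1: proof of (a), one coordinate at a time.** (Point evaluations are continuous and linear, so differentiability of $\gamma$ at $0$ passes to coordinates.) Fix $i$ and let $c(t)=\operatorname{arsinh}\gamma(t)(i)$. Then $c(t+t')=c(t)+c(t')$ where defined. So $c(0)=0$, that is, $\gamma(0)(i)=0$, and $c'(0)=\operatorname{arsinh}'(0)X(i)=X(i)$. For $|t|<\delta$ and $m\in\mathbb N$, all of $t/m,2t/m,\dots,t$ lie in $(-\delta,\delta)$, so $c(t)=m\,c(t/m)\to tX(i)$ as $m\to\infty$. Hence $c(t)=tX(i)$ and $\gamma(t)(i)=\sinh(tX(i))$.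

**Step 2: if $\sinh(t_0X)\in E$, then $\sinh(tX)\in E$ for all $t$.** Suppose $\sinh y\in E$. By (4) and solidity $\cosh y-1\in E$, so
$$\sinh2y=2\sinh y\cosh y=2\sinh y+2\sinh y\,(\cosh y-1)\in E$$
by the product property. Repeating this, $\sinh(2^mt_0X)\in E$ for all $m$. Given $t$, choose $m$ with $|t|\le2^m|t_0|$; then $|\sinh(tX)|\le|\sinh(2^mt_0X)|$, and solidity gives $\sinh(tX)\in E$.

**Step 3: the curve is smooth in $E$.** The coordinatewise $j$-th derivative of $\sinh(tX)$ is $X^j\sinh(tX)$ or $X^j\cosh(tX)$. Fix $T>0$. For $|t|\le T$ and $j\ge1$, (4) gives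
$$|X^j\sinh(tX)|,\ |X^j\cosh(tX)|\ \le\ v_j:=|X|^j+|X|^j\sinh(T|X|),$$
and $v_j\in E$ by Step 2 and the product property. So all these derivatives have values in $E$. For $t,t'\in[-T,T]$ and $j\ge0$, Taylor's formula in each coordinate bounds the increment of the $j$-th derivative between $t'$ and $t$ by $|t-t'|\,v_{j+1}$. It bounds the difference between the difference quotient of the $j$-th derivative at $t'$ and the $(j+1)$-st derivative at $t'$ by $\frac12|t-t'|\,v_{j+2}$. Both bounds are $|t-t'|$ times a fixed element of $E$. So all derivatives exist in $E$ and are continuous, and the curve is smooth.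

**Step 4: the curve is a one-parameter subgroup.** In each coordinate $\sinh(tX(i))\diamond\sinh(t'X(i))=\sinh((t+t')X(i))$, and the derivative at $0$ is $X\cosh0=X$. This proves (b).

**Step 5: identify $D$.** If $X\in D$, apply (a) with some $\delta>1$ to get $\sinh X\in E$. If $\sinh X\in E$, apply (b) with $t_0=1$ to get $X\in D$.

**Step 6: $D$ is a linear subspace.** $0\in D$. If $X\in D$, then $\sinh(tX)\in E$ for all $t$ by (b), that is, $tX\in D$. If $X,Y\in D$, then
$$|\sinh(X+Y)|\le|\sinh X|\cosh Y+\cosh X\,|\sinh Y|,$$
and $|\sinh X|\cosh Y=|\sinh X|+|\sinh X|(\cosh Y-1)\in E$ by (4) and the product property, and likewise for the other term. By solidity $\sinh(X+Y)\in E$. $\square$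

Part (a) assumes very little, so failure of $\sinh(tX)\in E$ excludes every kind of one-parameter subgroup at once.

## 10. Baire category and the size of $D$

The next lemma gives the implication from condition 2 to condition 3, and the meagerness in both theorems.

**Lemma 4.** If condition 3 fails for some $k$, then $D$ is meager in $E$, and $D\ne E$.

*Proof.* **Step 1: cover $D$ by closed convex symmetric sets.** Fix any $k$ and for $N\in\mathbb N$ put
$$B_N=\{x\in E:\ a_k\sinh|x|\le N\}=\{x\in E:\ |x(i)|\le\operatorname{arsinh}(N/a_k(i))\ \text{ whenever }a_k(i)>0\}.$$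
The second description shows that $B_N$ is closed (evaluations are continuous), convex and symmetric. If $X\in D$, then $\sinh X\in E$ by Proposition 3, and $|\sinh X|=\sinh|X|$, so $X\in B_N$ as soon as $N\ge|\sinh X|_k$. Hence $D\subset\bigcup_NB_N$.

**Step 2: if some $B_N$ has an interior point, condition 3 holds for this $k$.** Let $x_0$ be an interior point. By symmetry $-x_0$ is one, and by convexity so is the midpoint $0$. Since the seminorms increase, there are $l\ge k$ and $\varepsilon>0$ with $\{|x|_l\le\varepsilon\}\subset B_N$. Let $a_k(i)>0$, so $a_l(i)>0$, and let $\delta_i$ be the function equal to $1$ at $i$ and $0$ elsewhere. Then $\delta_i\in E$ with $|\delta_i|_m=a_m(i)$, so $x=(\varepsilon/a_l(i))\,\delta_i$ has $|x|_l=\varepsilon$, and $x\in B_N$ says $a_k(i)\sinh(\varepsilon/a_l(i))\le N$. This is true for all $i$ with $a_k(i)>0$, which is condition 3 for this $k$.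

**Step 3: conclude.** If condition 3 fails for $k$, every $B_N$ is closed with empty interior, so $D$ is meager. By Baire's theorem $D\ne E$. $\square$

## 11. Proof of Theorem A

Now $I=\mathbb N$ and $a_k(n)=e^{-n/k}$, so that (M) holds with $a_k=a_{2k}^2$.

**Step 1: $E$ is nuclear.** Let $k\ge1$, $l=k+1$, and let $e_n$ be the unit sequences. The functional $x\mapsto x_n$ has norm $e^{n/l}$ with respect to $|\cdot|_l$, and $|e_n|_k=e^{-n/k}$. The products of these norms are summable:
$$\sum_ne^{n/l}e^{-n/k}=\sum_ne^{-n(1/k-1/l)}<\infty.$$
The series $\sum_nx_ne_n$ converges to $x$ in $|\cdot|_k$, because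
$$\Big|x-\sum_{n\le N}x_ne_n\Big|_k=\sup_{n>N}|x_n|e^{-n/k}\le|x|_l\,e^{-(N+1)(1/k-1/l)}\to0.$$
So the canonical map from the local Banach space of $|\cdot|_l$ to that of $|\cdot|_k$ is $\sum_n(\cdot)_n\,e_n$, first on the dense subspace $E$ and then by continuity everywhere. It is nuclear.

**Step 2: $G$ is an abelian Fréchet–Lie group with Lie algebra $E$.** This is Proposition 2.

**Step 3: the vector $X=(n^2)_n$ has no one-parameter subgroup.** Clearly $X\in E$. Suppose there were a one-parameter subgroup with velocity $X$, smooth or merely differentiable at $0$, defined on $\mathbb R$ or merely on some $(-\delta,\delta)$. By Proposition 3(a), $\sinh(tX)\in E$ for some $t\ne0$. But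
$$|\sinh(tX)|_1=\sup_n|\sinh(tn^2)|e^{-n}=\infty\qquad\text{for every }t\ne0,$$
a contradiction. So $G$ does not admit an exponential map.

**Step 4: the exact set of velocities.** By Proposition 3, $X\in D$ iff $\sinh(tX)\in E$ for all $t$. We translate membership in $E$. If $\sinh(t|X_n|)\le Me^{n/k}$ for all $n$, then
$$e^{t|X_n|}\le2\sinh(t|X_n|)+1\le(2M+1)e^{n/k},\qquad\text{so}\qquad t|X_n|\le n/k+\log(2M+1).$$
Conversely $t|X_n|\le n/k+C$ gives $\sinh(t|X_n|)\le\frac12e^Ce^{n/k}$. Hence
$$X\in D\iff\text{for all }t>0\text{ and all }k\text{ there is }C\text{ with }t|X_n|\le n/k+C\text{ for all }n.$$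
If this holds, take $t=1$: $\limsup_n|X_n|/n\le1/k$ for every $k$, so $X_n/n\to0$. If $X_n/n\to0$, then for given $t,k$ the inequality $t|X_n|\le n/k$ holds for all but finitely many $n$, and a suitable $C$ takes care of the rest.

**Step 5: $D$ is a meager linear subspace.** Linearity is in Proposition 3. For meagerness, Lemma 4 asks us to see that condition 3 fails. Let $k,l,\varepsilon$ be arbitrary, and choose an odd $m$ with $m/l>1/k$. Since $\sinh y\ge y^m/m!$ for $y\ge0$,
$$e^{-n/k}\sinh(\varepsilon e^{n/l})\ \ge\ \frac{\varepsilon^m}{m!}\,e^{n(m/l-1/k)}\ \to\ \infty .\qquad\blacksquare$$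

So the assertion in question is disproved, already for nuclear, abelian, contractible groups ($G$ is contractible because as a space it is the vector space $E$). Commutativity is not essential. For any Fréchet–Lie group $H$, the product $G\times H$ has no exponential map either, since a one-parameter subgroup with velocity $(X,0)$ would project to one in $G$ with velocity $X$. For example, $G\times SU(2)$ is a non-abelian counterexample.

## 12. Proof of Theorem B: the equivalences

The first claims of Theorem B, on the group structure and on $D$, are Propositions 2 and 3. Lemma 4 is the implication $2\Rightarrow3$, and it also gives the meagerness of $D$ once the equivalence is known. It remains to prove $4\Rightarrow1\Rightarrow2$ and $3\Rightarrow4$.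

We need the left translations of $G_A$. Differentiating (3) in $v$ at $v=0$, and using $s'(0)=0$,
$$d\lambda_w(0)\,v=v+w\,s'(0)v+s(w)v=\sqrt{1+w^2}\;v.\tag{5}$$

**$4\Rightarrow1$.** Let $X\in E$ and apply regularity to the constant curve $\xi=X$. The resulting $\eta$ satisfies $\eta(0)=0$ and $\eta'=\sqrt{1+\eta^2}\,X$ by (5). Hence $(\operatorname{arsinh}\eta)'=X$ in each coordinate, and $\eta(t)=\sinh(tX)$ for $t\in[0,1]$. So $\sinh X\in E$, and by Proposition 3 $\gamma_X(t)=\sinh(tX)$ is the one-parameter subgroup with velocity $X$. Then $\exp(X)=\gamma_X(1)=\eta(1)$ is the composite of the continuous linear map that sends $X$ to the constant curve $X$ with the smooth endpoint map, so it is smooth.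

**$1\Rightarrow2$.** By definition an exponential map requires a smooth one-parameter subgroup for every $X\in E$.

For $3\Rightarrow4$ the aim is to show that $\sinh$ acts smoothly on $E$; then the equation for $\eta$ has an explicit solution. Condition 3 controls $\sinh$ on one small ball $\{|x|_l\le\varepsilon\}$ only, but we need balls of every radius with a single index. The next lemma provides this, and it is where (M) is used a second time.

**Lemma 5.** Assume condition 3. Then for every $k$ there is $l'\ge k$ such that for all $R>0$
$$\sup_{i:\,a_k(i)>0}a_k(i)\sinh\big(R/a_{l'}(i)\big)<\infty.\tag{6}$$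
Consequently, for every $k$ there is $l'$ such that for every $R$ there is $N(k,R)$ with
$$|x|_{l'}\le R\ \Longrightarrow\ \big|\sinh|x|\,\big|_k\le N(k,R).\tag{7}$$

*Proof.* The idea is that (M) makes $1/a_l$ at least quadratic in $1/a_{l'}$, and a small multiple of $y^2$ beats a large multiple of $y$ up to an additive constant.

Take $l,\varepsilon$ from condition 3 for $k$, and then $l'\ge l$ and $C>0$ from (M) with $a_l\le Ca_{l'}^2$. Fix $R>0$ and let $a_k(i)>0$. Put $y=1/a_{l'}(i)$ and $z=\frac\varepsilon Cy^2$. Then $z\le\varepsilon/a_l(i)$.

*Case $Ry\le1$.* Here $\sinh(Ry)\le2Ry$, so $a_k(i)\sinh(Ry)\le2R\,a_k(i)/a_{l'}(i)\le2R$.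

*Case $Ry>1$.* Here $z\ge z_0:=\varepsilon/(CR^2)>0$. By the inequality of arithmetic and geometric means,
$$z+\frac{CR^2}{4\varepsilon}=\frac\varepsilon Cy^2+\frac{CR^2}{4\varepsilon}\ \ge\ 2\sqrt{\frac{R^2y^2}{4}}=Ry.$$
Also $e^z=2\sinh z/(1-e^{-2z})\le2\sinh z/(1-e^{-2z_0})$. Therefore
$$\sinh(Ry)\le\tfrac12e^{Ry}\le\tfrac12e^{CR^2/4\varepsilon}e^z\le K\sinh z\le K\sinh(\varepsilon/a_l(i)),\qquad K=\frac{e^{CR^2/4\varepsilon}}{1-e^{-2z_0}}.$$
So $a_k(i)\sinh(Ry)$ is bounded, by condition 3. The constant $K$ does not depend on $i$, and (6) is proved.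

For (7): if $|x|_{l'}\le R$ and $a_k(i)>0$, then $|x(i)|\le R/a_{l'}(i)$, so $a_k(i)\sinh|x(i)|$ is at most the supremum in (6). Indices with $a_k(i)=0$ do not contribute. For $R=0$ use the bound for $R=1$. $\square$

**Lemma 6.** Assume condition 3. Then $\mathrm{Sh}:E\to E$, $\mathrm{Sh}(x)=\sinh x$, is well defined and smooth, and its first derivative is $d\,\mathrm{Sh}(x)(h)=\cosh(x)\,h$.

*Proof.* The scheme is that of Lemma 1; the derivatives of $\sinh$ are no longer bounded, and (7) replaces boundedness.

**Step 1: the candidates take values in $E$.** By (7), $\sinh x\in E$ for every $x\in E$. Put $P_0=\mathrm{Sh}$ and $P_j(x;h_1,\dots,h_j)=\sinh^{(j)}(x)h_1\cdots h_j$ for $j\ge1$. By (4), $|\sinh^{(j)}(x)|\le\cosh x\le1+\sinh|x|$, so $P_j$ is dominated by $|h_1\cdots h_j|+\sinh|x|\,|h_1\cdots h_j|\in E$.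

**Step 2: the candidates are continuous.** Between $x$ and $x'$ every derivative of $\sinh$ is bounded by $\cosh(|x|+|x'|)$, so by (4), pointwise,
$$|\sinh^{(j)}(x')-\sinh^{(j)}(x)|\le|x'-x|\,\big(1+\sinh(|x|+|x'|)\big).$$
Hence
$$|P_j(x';h)-P_j(x;h)|\le|x'-x|\,|h_1\cdots h_j|+|x'-x|\,|h_1\cdots h_j|\,\sinh(|x|+|x'|),$$
where for $j=0$ the product of the $h$'s is omitted. Fix $x$ and an index $k$. By the product estimate, the $|\cdot|_k$-seminorm of the right side is at most a constant times
$$|x'-x|_m\,\big(|h_1|_m\cdots|h_j|_m\big)\,\big(1+\big|\sinh(|x|+|x'|)\big|_m\big)$$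
for some $m$ depending on $k$ and $j$. By (7) there is an index $m'$ such that $\big|\sinh(|x|+|x'|)\big|_m$ stays bounded as long as $|x|_{m'}+|x'|_{m'}$ does, in particular for all $x'$ near $x$. So $P_j(x';h)\to P_j(x;h)$ as $x'\to x$, uniformly for $h$ in bounded sets. For $j=0$ this is the continuity of $P_0$. For $j\ge1$ we also have
$$|P_j(x';h')-P_j(x';h)|\le\big(1+\sinh|x'|\big)\,|h'_1\cdots h'_j-h_1\cdots h_j|,$$
and by the product estimate and (7) this tends to $0$ in every seminorm as $h'\to h$, uniformly for $x'$ near $x$. Adding the two estimates shows that $P_j$ is jointly continuous.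

**Step 3: $P_{j+1}$ is the derivative of $P_j$ in $x$.** Let $0<|t|\le1$. By Taylor's formula the difference between $\frac1t\big(P_j(x+th;h_1,\dots,h_j)-P_j(x;h_1,\dots,h_j)\big)$ and $P_{j+1}(x;h,h_1,\dots,h_j)$ is pointwise at most
$$\tfrac{|t|}2\,h^2|h_1\cdots h_j|\,\big(1+\sinh(|x|+|h|)\big),$$
because the intermediate points have absolute value at most $|x|+|h|$. Since $|x|+|h|\in E$, Step 1 shows that this is $|t|$ times a fixed element of $E$, and it tends to $0$.

By induction $d^j\mathrm{Sh}=P_j$, and $\mathrm{Sh}$ is smooth. $\square$

**$3\Rightarrow4$.** Let $\xi\in C^\infty([0,1],E)$. The equation to be solved is $\eta'=\sqrt{1+\eta^2}\,\xi$, $\eta(0)=0$, by (5); in each coordinate it reads $(\operatorname{arsinh}\eta)'=\xi$. So there is at most one solution, and we put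
$$\eta(t)=\mathrm{Sh}\Big(\int_0^t\xi\Big).$$
The curve $t\mapsto\int_0^t\xi$ is smooth in $E$ with derivative $\xi$, so by Lemma 6 and the chain rule $\eta$ is smooth, $\eta(0)=0$, and
$$\eta'(t)=\cosh\Big(\int_0^t\xi\Big)\,\xi(t)=\sqrt{1+\eta(t)^2}\;\xi(t).$$
Thus $\eta$ has left logarithmic derivative $\xi$. The endpoint map $\xi\mapsto\eta(1)=\mathrm{Sh}\big(\int_0^1\xi\big)$ is the linear map $\xi\mapsto\int_0^1\xi$, which is continuous since $\big|\int_0^1\xi\big|_k\le\max_t|\xi(t)|_k$, followed by the smooth map $\mathrm{Sh}$. So it is smooth, and $G_A$ is regular, with $\exp=\mathrm{Sh}$.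

We have shown $3\Rightarrow4\Rightarrow1\Rightarrow2\Rightarrow3$. If the conditions fail, then condition 3 fails for some $k$, and $D$ is meager by Lemma 4.

## 13. Proof of Theorem B: the homomorphism $\operatorname{arsinh}$

**Step 1: $\operatorname{arsinh}$ is smooth on $E$.** The function $\operatorname{arsinh}$ vanishes at $0$ and has derivative $(1+x^2)^{-1/2}$. As in Proposition 2, induction shows that its $j$-th derivative, $j\ge1$, is $q_j(x)(1+x^2)^{-1/2-(j-1)}$ with $q_j$ a polynomial of degree at most $j-1$: differentiating with $\alpha=\frac12+(j-1)$ replaces $q_j$ by $q_j'(1+x^2)-2\alpha xq_j$ and $\alpha$ by $\alpha+1$. The degree $j-1$ is less than the decay exponent $1+2(j-1)$, so all these derivatives are bounded, and Lemma 1 applies.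

**Step 2: it is an injective homomorphism.** In each coordinate $\operatorname{arsinh}(x\diamond y)=\operatorname{arsinh}x+\operatorname{arsinh}y$, and $\operatorname{arsinh}$ is injective.

**Step 3: its differentials are isomorphisms.** By Lemma 1 the differential at $w$ is multiplication by $(1+w^2)^{-1/2}$, which is a bounded multiplier. Its inverse is $h\mapsto\sqrt{1+w^2}\,h=h+s(w)h$, which maps $E$ continuously to $E$ because $s(w)\in E$.

**Step 4: its image is $D$.** If $g=\operatorname{arsinh}w$ with $w\in E$, then $g\in E$ and $\sinh g=w\in E$. Conversely, if $g\in E$ and $\sinh g\in E$, then $g=\operatorname{arsinh}(\sinh g)$. So the image is $\{g\in E:\sinh g\in E\}=D$. $\blacksquare$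

When the equivalent conditions fail, as for the group of Theorem A, this map deserves a second look. Its differential at each point is a topological isomorphism, and at $0$ it is the identity, yet its image is meager and so contains no nonempty open set. The inverse function theorem is not available here.

## 14. Condition 3 and local $m$-convexity

By (M), $E$ is an algebra under pointwise multiplication. It is called locally $m$-convex if its topology can be defined by submultiplicative seminorms, $p(xy)\le p(x)p(y)$. For example, $\ell^\infty$ is. We check that condition 3 is strictly weaker than this property.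

**Local $m$-convexity implies condition 3.** Fix $k$. The maximum of finitely many submultiplicative seminorms is submultiplicative, and so is $c\,p$ for $c\ge1$. So there is a continuous submultiplicative seminorm $p\ge|\cdot|_k$. For $x\in E$, $j\in\mathbb N$ and $a_k(i)>0$,
$$a_k(i)|x(i)|^j\le|x^j|_k\le p(x^j)\le p(x)^j,$$
and taking $j$-th roots and letting $j\to\infty$,
$$|x(i)|\le p(x)\qquad\text{whenever }a_k(i)>0.\tag{8}$$
By continuity $p\le C|\cdot|_l$ for some $l\ge k$ and $C>0$. Put $x=\delta_i$ in (8) to get $1\le Ca_l(i)$. Since $\sinh y\le y\cosh y$ for $y\ge0$,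
$$a_k(i)\sinh(1/a_l(i))\le\frac{a_k(i)}{a_l(i)}\cosh C\le\cosh C,$$
which is condition 3 with $\varepsilon=1$.

**Condition 3 does not imply local $m$-convexity.** Let $I=\mathbb N$, $\tau_m=1$ for $m\le0$, $\tau_{m+1}=e^{\tau_m}$ for $m\ge0$, and $a_k(n)=1/\tau_{n-k}$. The $\tau_m$ are nondecreasing, so $a_k\le a_{k+1}$. Put $l=k+1$ and $m=n-k$, so that $a_k(n)=1/\tau_m$ and $a_l(n)=1/\tau_{m-1}$.

Condition (M) holds with $C=2$: for $m\ge1$ we have $\tau_{m-1}^2\le2e^{\tau_{m-1}}=2\tau_m$, and for $m\le0$ it reads $1\le2$. Condition 3 holds with $\varepsilon=1$: for $m\ge1$ we have $\sinh\tau_{m-1}\le e^{\tau_{m-1}}=\tau_m$, and for $m\le0$ the quantity is $\sinh1$. So $G_A$ is regular, by Theorem B.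

Suppose $E$ were locally $m$-convex. Since $a_1(n)>0$ for all $n$, (8) with $k=1$ would give $|x_n|\le p(x)$ for all $n$ and all $x\in E$, so $E\subset\ell^\infty$. But $x=(\tau_{\lfloor n/2\rfloor})_n$ is unbounded, and it lies in $E$: for given $k$ and all $n\ge2k$ we have $n-k\ge\lfloor n/2\rfloor$, so $a_k(n)\tau_{\lfloor n/2\rfloor}=\tau_{\lfloor n/2\rfloor}/\tau_{n-k}\le1$, and only finitely many $n$ remain. This contradiction shows that $E$ is not locally $m$-convex.
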